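# Symmetry is redundant in the definition of a good $\lambda$-frame

## 1. "Lying above" as a one-sided independence

A good $\lambda$-frame is an axiomatic notion of independence. It consists of a class of models, a family of distinguished ("basic") types, and a relation saying that a point $a$ is independent from a model $M$ over a smaller model $M_0$. One of the axioms is symmetry: roughly, if $a_1$ is independent from a model containing $a_2$, then $a_2$ is independent from a model containing $a_1$. The question, taken from Will Boney and Sebastien Vasey, "Good Frames in the Hart-Shelah Example", arXiv:1607.03885 (2016), is whether there is a triple that satisfies every axiom of a good $\lambda$-frame except symmetry.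

The first guess is *yes*. The relation has a point on its left and a model on its right, and no other axiom speaks of exchanging the two sides. Moreover, order suggests a candidate at once: in linear orders, call $a$ independent from $M$ if $a$ lies above all of $M$. This is as one-sided as a relation can be. If $a_1$ lies above a model containing $a_2$, then $a_2<a_1$, and $a_2$ lies above no model containing $a_1$.

We test this guess as soon as the axioms are on the board. The candidate will miss exactly one further axiom, the obvious repair will destroy another, and in the end the guess turns out to be wrong.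

## 2. Abstract elementary classes, Galois types, and the axioms

**Abstract elementary classes.** An AEC is a class $\mathbf K$ of structures in a fixed vocabulary with a partial order $\le$ on $\mathbf K$, both closed under isomorphism, such that $M\le N$ implies that $M$ is a substructure of $N$, and such that the following hold.

- Coherence: if $A,B\le C$ and $A\subseteq B$, then $A\le B$.
- Chains: the union of a $\le$-increasing chain is in $\mathbf K$ and is $\ge$ each member of the chain.
- Smoothness: if all members of an increasing chain are $\le C$, so is the union.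
- Löwenheim–Skolem: there is a least cardinal $\mathrm{LS}(\mathbf K)$, infinite and at least the size of the vocabulary, such that every $X\subseteq M\in\mathbf K$ is contained in some $A\le M$ with $|A|\le |X|+\mathrm{LS}(\mathbf K)$.

Two examples will accompany us: infinite sets with $\subseteq$, and dense linear orders without endpoints with $\le$ the substructure relation. In both, $\mathrm{LS}(\mathbf K)=\aleph_0$.

Fix $\lambda\ge \mathrm{LS}(\mathbf K)$ and write $\kappa:=\lambda^+$; $\mathbf K_\lambda$ and $\mathbf K_\kappa$ are the classes of models of cardinality $\lambda$ and $\kappa$. An *embedding* $f:M\to N$ is an isomorphism onto some $f[M]\le N$; it is *over* $A$ if it fixes $A$ pointwise. "Increasing" means $\le$-increasing, not necessarily strictly. "Continuous" means that unions are taken at limits. By Löwenheim–Skolem, if $H\in\mathbf K$ has size at least $\lambda$ and $X\subseteq H$ has size at most $\lambda$, then $X\subseteq A\le H$ for some $A\in\mathbf K_\lambda$.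

**Galois types.** Assume $\mathbf K_\lambda$ has amalgamation. For $A\in\mathbf K_\lambda$, $A\le N,N'\in\mathbf K_\lambda$ and finite tuples $a\in N$, $a'\in N'$ we have $\mathrm{gtp}(a/A;N)=\mathrm{gtp}(a'/A;N')$ if and only if

$$\text{there are } N''\ge N \text{ in }\mathbf K_\lambda \text{ and an embedding } f:N'\to N'' \text{ over } A \text{ with } f(a')=a. \tag{2.1}$$

For $A\le H\in\mathbf K$ of any size, $\mathrm{gtp}(a/A;H)$ may be computed in any $H'\in\mathbf K_\lambda$ with $A\cup a\subseteq H'\le H$. We write $\mathrm{gS}(A)$ for the set of types of single elements and $\mathrm{gS}^2(A)$ for the set of types of pairs. If $f$ is an isomorphism from $A$ onto $A'$, then $f(\mathrm{gtp}(a/A;N))$ denotes $\mathrm{gtp}(f^+(a)/A';N')$ for any isomorphism $f^+:N\to N'$ extending $f$. From (2.1) we read off a fact used constantly. If $M_0\le A$, $b$ is a finite tuple in $A$, and $a,a'$ have the same type over $A$, then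

$$\mathrm{gtp}(ab/M_0)=\mathrm{gtp}(a'b/M_0), \tag{2.2}$$

because the map $f$ in (2.1) fixes $b$.

For infinite sets, all $a\notin M$ have the same type over $M$. For dense orders, the type of $a\notin M$ over $M$ is the cut of $M$ filled by $a$. Indeed, if $a\in N$ and $a'\in N'$ fill the same cut, identify them and amalgamate $N$ and $N'$ as linear orders over $M\cup\{a\}$ (inside each cut of $M\cup\{a\}$, put the points of $N$ before those of $N'$). Then embed the resulting order $L$ into the dense order $L\times\mathbb Q$, ordered lexicographically, by $x\mapsto (x,0)$.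

**Definition (good $\lambda$-frame, after Shelah [II.2.1]).** A good $\lambda$-frame is a triple $(\mathbf K,\smile,\mathrm{gS}^{\mathrm{bs}})$ such that:

(0) $\mathbf K_\lambda\ne\emptyset$, and $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models.

(1) $\mathrm{gS}^{\mathrm{bs}}\subseteq\bigcup_{M\in\mathbf K_\lambda}\mathrm{gS}(M)$ is a class of nonalgebraic types, the *basic* types; put $\mathrm{gS}^{\mathrm{bs}}(M)=\mathrm{gS}^{\mathrm{bs}}\cap\mathrm{gS}(M)$. It is closed under isomorphisms. *Density*: if $M<N$ are in $\mathbf K_\lambda$, there is $a\in N\setminus M$ with $\mathrm{gtp}(a/M;N)$ basic. *Basic stability*: $|\mathrm{gS}^{\mathrm{bs}}(M)|\le\lambda$ for every $M\in\mathbf K_\lambda$.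

(2) $\smile$ is a relation on quadruples $(M_0,a,M,N)$ with $M_0\le M\le N$ in $\mathbf K_\lambda$ and $a\in N$, written $a\smile^N_{M_0}M$; we then say that $\mathrm{gtp}(a/M;N)$ *does not fork over* $M_0$ (this depends only on the type and $M_0$). *Invariance*: it is preserved under isomorphisms. *Monotonicity*: if $a\smile^N_{M_0}M$, $M_0\le M_0'\le M'\le M\le N'\le N\le N''$ in $\mathbf K_\lambda$ and $a\in N'$, then $a\smile^{N'}_{M_0'}M'$ and $a\smile^{N''}_{M_0}M$. *Nonforking types are basic*: if $a\smile^N_MM$, then $\mathrm{gtp}(a/M;N)$ is basic.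

(3) The following hold, where in (a) and (d) $\delta$ is a limit ordinal and $\langle M_i:i\le\delta\rangle$ is increasing and continuous in $\mathbf K_\lambda$.

- (a) Local character: if $p\in\mathrm{gS}^{\mathrm{bs}}(M_\delta)$, then $p$ does not fork over $M_i$ for some $i<\delta$.
- (b) Uniqueness: if $M_0\le M$, and $p,q\in\mathrm{gS}(M)$ do not fork over $M_0$ and $p\upharpoonright M_0=q\upharpoonright M_0$, then $p=q$.
- (c) Extension: if $M\le N$ in $\mathbf K_\lambda$ and $p\in\mathrm{gS}^{\mathrm{bs}}(M)$, some $q\in\mathrm{gS}(N)$ extends $p$ and does not fork over $M$.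
- (d) Continuity: if $p\in\mathrm{gS}(M_\delta)$ and $p\upharpoonright M_i$ does not fork over $M_0$ for every $i<\delta$, then $p$ does not fork over $M_0$.
- (e) Symmetry: if $M_0\le M_2\le N$ in $\mathbf K_\lambda$, $a_1,a_2\in N$, $a_2\in M_2$, $\mathrm{gtp}(a_2/M_0;N)$ is basic and $a_1\smile^N_{M_0}M_2$, then there are $M_1,N'\in\mathbf K_\lambda$ with $M_0\le M_1\le N'$, $N\le N'$, $a_1\in M_1$ and $a_2\smile^{N'}_{M_0}M_1$.

It does not matter whether (a) and (d) are read for strictly increasing chains only. For a chain that is eventually constant, (d) is trivial, and (a) holds because a basic type over $M$ does not fork over $M$ (apply (c) with $N=M$). Any other chain has a strictly increasing continuous cofinal subsequence with the same first model, and monotonicity transfers the conclusion.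

## 3. Infinite sets, dense orders, and a repair that fails

**Infinite sets.** Let every nonalgebraic type be basic and let $a\smile^N_{M_0}M$ mean $a\notin M$. There is one basic type over each $M$, and (0)–(3)(d) are immediate. Symmetry holds too: if $a_1\notin M_2\ni a_2$ and $a_2\notin M_0$, then $a_2\notin M_1:=M_0\cup\{a_1\}$.

**Dense orders with a point above.** Let $\mathbf K$ be the dense linear orders without endpoints, $\lambda\ge\aleph_0$ arbitrary. Let $\mathrm{gS}^{\mathrm{bs}}(M)$ consist of the single type $p_M$ of an element above all of $M$, and let $a\smile^N_{M_0}M$ mean $a>M$. That $p_M$ is one type was checked in Section 2. We go through the list. Condition (0), closure under isomorphisms, basic stability and (2) are clear. For (a), $p_{M_\delta}$ does not fork over any $M_i$. For (b), $p_M$ is the only type over $M$ that does not fork over anything. For (c), $p_N$ extends $p_M$. For (d), an element above every $M_i$ ($i<\delta$) is above $M_\delta$. Symmetry fails: if $M_0<a_2\in M_2<a_1$, then no $M_1\ni a_1$ satisfies $a_2>M_1$.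

What remains is density, and it fails: if $M$ is cofinal in $N>M$, no element of $N$ lies above $M$. So this is an example with every requirement *except density and symmetry*.

**Adding basic types.** The natural repair is to declare more types basic. Take $\lambda=\aleph_0$ and $M=\mathbb Q$. For each irrational cut, let $N$ arise from $\mathbb Q$ by inserting a copy of $\mathbb Q$ into that cut. Every element of $N\setminus M$ fills that one cut, so density forces its type to be basic. This gives $2^{\aleph_0}$ basic types over a countable model, and basic stability is lost. For this class at $\lambda=\aleph_0$, density and basic stability exclude each other.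

This is a hint that density together with basic stability is what stands in the way of order. It is so in general.

**Theorem.** *Let $\mathbf K$ be an AEC, $\lambda\ge\mathrm{LS}(\mathbf K)$, and let $(\mathbf K,\smile,\mathrm{gS}^{\mathrm{bs}})$ satisfy (0), (1), (2), (3)(a)–(d). (Joint embedding is not used.) Then (3)(e) holds. Consequently there is no triple that satisfies all the requirements except symmetry.*

From here on a triple as in the Theorem is fixed. The proof is in ZFC. The dense order with $p_M$ does not satisfy the hypotheses, but it satisfies enough of them to serve as a picture.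

## 4. Calculus of nonforking extensions

These are the manipulations we want to make without comment later on. By monotonicity and (2), if $q\in\mathrm{gS}(N)$ does not fork over $M$ and $M\le M'\le N'\le N$, then $q\upharpoonright N'$ does not fork over $M'$; in particular $q\upharpoonright M$ is basic.

**(F0)** *A basic $p\in\mathrm{gS}(M)$ does not fork over $M$.* Apply (c) with $N=M$.

For $p\in\mathrm{gS}^{\mathrm{bs}}(M)$ and $M\le N$ in $\mathbf K_\lambda$, let $p|N$ be the unique extension of $p$ to $N$ that does not fork over $M$. It exists by (c) and is unique by (b). By invariance, $f(p|N)=f(p)|f[N]$ for isomorphisms $f$ of $N$.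

**(F1)** *$p|N$ is basic; if $q\in\mathrm{gS}(N)$ does not fork over $M$, then $q=(q\upharpoonright M)|N$; and for $M\le N\le N'$ we have $(p|N')\upharpoonright N=p|N$ and $(p|N)|N'=p|N'$.* By monotonicity $p|N$ does not fork over $N$, so it is basic by (2). The second claim is uniqueness. For the third, $(p|N')\upharpoonright N$ does not fork over $M$ and extends $p$, so it is $p|N$. Also $p|N'$ does not fork over $N$ by monotonicity and extends $p|N$, so it is $(p|N)|N'$.

**(F2)** (Transitivity) *If $q\in\mathrm{gS}(N')$ does not fork over $N$ and $q\upharpoonright N$ does not fork over $M$, then $q$ does not fork over $M$.* Indeed, by (F1), $q=(q\upharpoonright N)|N'=((q\upharpoonright M)|N)|N'=(q\upharpoonright M)|N'$.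

**(F3)** *Let $\delta$ be limit, $\langle N_i:i\le\delta\rangle$ increasing continuous in $\mathbf K_\lambda$, $M\le N_0$, $p\in\mathrm{gS}^{\mathrm{bs}}(M)$, $q\in\mathrm{gS}(N_\delta)$, and $q\upharpoonright N_i=p|N_i$ for all $i<\delta$. Then $q=p|N_\delta$.* Apply (d) to the chain whose first model is $M$ and whose $(1+i)$-th model is $N_i$. Then $q$ does not fork over $M$, and (b) finishes.

Two more conventions. If $H\in\mathbf K_\kappa$, a *filtration* of $H$ is an increasing continuous chain $\langle H_i:i<\kappa\rangle$ in $\mathbf K_\lambda$ with all $H_i\le H$ and union $H$. By Löwenheim–Skolem and coherence it exists, and any $B\le H$ with $B\in\mathbf K_\lambda$ can be taken as $H_0$. Since $\mathbf K_\lambda$ has no maximal models, every $B\in\mathbf K_\lambda$ has an extension in $\mathbf K_\kappa$, and $\mathrm{gS}^{\mathrm{bs}}(B)\neq\emptyset$ by density.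

## 5. The two types of an independent pair

We first turn a failure of symmetry into a statement about two types of pairs, and then into an order on pairs.

**Lemma 1.** *Let $M_0\in\mathbf K_\lambda$ and $p,q\in\mathrm{gS}^{\mathrm{bs}}(M_0)$. All pairs $(a,b)$ such that $a$ realizes $p$, $b$ realizes $q$, and $a\smile^N_{M_0}B$ for some $B\ni b$ with $M_0\le B\le N$, have the same type $\mathrm{gtp}(ab/M_0;N)$.*

*Proof.* Let $(a,b,B,N)$ and $(a',b',B',N')$ be as described. Since $b$ and $b'$ both realize $q$, (2.1) gives $C\ge B$ in $\mathbf K_\lambda$ and an embedding $g:B'\to C$ over $M_0$ with $g(b')=b$. Let $c$ realize $p|C$ in some extension of $C$. By (F1), $c$ realizes $p|B=\mathrm{gtp}(a/B;N)$; since $b\in B$, (2.2) gives $\mathrm{gtp}(cb/M_0)=\mathrm{gtp}(ab/M_0;N)$. Likewise $c$ realizes $p|g[B']=g(p|B')=g(\mathrm{gtp}(a'/B';N'))$ over $g[B']\ni g(b')=b$, so $\mathrm{gtp}(cb/M_0)=\mathrm{gtp}(a'b'/M_0;N')$. $\square$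

For $e$ realizing $p$ and $b$ realizing $q$, let

- $\tau_1$ be the type $\mathrm{gtp}(eb/M_0)$ when $b\smile_{M_0}A$ for some $A\ni e$;
- $\tau_2$ be the type $\mathrm{gtp}(eb/M_0)$ when $e\smile_{M_0}B$ for some $B\ni b$.

Both are well defined by Lemma 1 (for $\tau_1$, exchange the roles of $p$ and $q$), and both occur, by extension. For infinite sets $\tau_1=\tau_2$ is the type of two distinct elements outside $M_0$. For dense orders with $p=q=p_{M_0}$, $\tau_1$ says $M_0<e<b$ and $\tau_2$ says $M_0<b<e$.

**Lemma 2.** *If (3)(e) fails, there are $M_0\in\mathbf K_\lambda$ and $p,q\in\mathrm{gS}^{\mathrm{bs}}(M_0)$ with $\tau_1\ne\tau_2$.*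

*Proof.* Let $M_0,M_2,N,a_1,a_2$ witness the failure. Put $p=\mathrm{gtp}(a_1/M_0;N)$, which is basic because $a_1\smile^N_{M_0}M_2$, and $q=\mathrm{gtp}(a_2/M_0;N)$. Then $\mathrm{gtp}(a_1a_2/M_0;N)=\tau_2$. Suppose $\tau_1=\tau_2$. Choose $M_0\le A\le N_1$ in $\mathbf K_\lambda$, $e'\in A$ realizing $p$, and $b'\in N_1$ realizing $q|A$. Then $\mathrm{gtp}(e'b'/M_0;N_1)=\tau_1=\mathrm{gtp}(a_1a_2/M_0;N)$. So there are $N'\ge N$ and an embedding $h:N_1\to N'$ over $M_0$ with $h(e')=a_1$ and $h(b')=a_2$. Put $M_1:=h[A]\ni a_1$. By invariance and monotonicity $a_2\smile^{N'}_{M_0}M_1$, contradicting the choice of the witness. $\square$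

**From now on assume that (3)(e) fails, and fix $M_0,p,q$ with $\tau_1\neq\tau_2$.** A *pair* is $c=(e,b)$ with $e$ realizing $p$ and $b$ realizing $q$, in a model extending $M_0$. For pairs $c=(e,b)$ and $c'=(e',b')$ in a common model put
$$c\prec c'\iff \mathrm{gtp}(eb'/M_0)=\tau_1\ \text{ and }\ \mathrm{gtp}(e'b/M_0)=\tau_2. \tag{5.1}$$
This depends only on $\mathrm{gtp}(cc'/M_0)$. Moreover
$$c\prec c' \text{ and } c'\prec c \text{ are never both true}, \tag{5.2}$$
since otherwise $\tau_1=\mathrm{gtp}(eb'/M_0)=\tau_2$, the first equality from $c\prec c'$ and the second from $c'\prec c$. A sequence $(c_j)$ of pairs indexed by ordinals is *ascending* if $c_j\prec c_{j'}$ for $j<j'$, *descending* if $c_{j'}\prec c_j$ for $j<j'$, and *monotone* if it is one of these.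

In the dense order picture, $c\prec c'$ means $e<b'$ and $b<e'$; for instance, if $e_0<b_0<e_1<b_1<\cdots$, then $(e_j,b_j)_j$ is ascending.

## 6. Free realizations over models of size $\lambda^+$ and ascending sequences

Nonforking is defined only over models of size $\lambda$. We need elements that are independent from a model of size $\kappa=\lambda^+$, in the sense of being independent from all its submodels of size $\lambda$.

**Lemma 3.** *Let $B\le B^+$ be in $\mathbf K_\lambda$, $u\in B^+$, $r=\mathrm{gtp}(u/B;B^+)$ basic, and $B\le H\in\mathbf K_\kappa$. There are $H^+\in\mathbf K_\kappa$ with $H\le H^+$ and an embedding $g:B^+\to H^+$ over $B$ such that $\mathrm{gtp}(g(u)/A;H^+)=r|A$ for every $A\in\mathbf K_\lambda$ with $B\le A\le H$.*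

*Proof.* The plan is to map $H$ piece by piece into a growing extension of $B^+$, keeping $u$ free from the image. Let $\langle H_i:i<\kappa\rangle$ be a filtration of $H$ with $H_0=B$. We build increasing continuous $\langle H_i^+:i<\kappa\rangle$ in $\mathbf K_\lambda$ and increasing continuous embeddings $h_i:H_i\to H_i^+$, with $H_0^+=B^+$ and $h_0=\mathrm{id}_B$, such that
$$p_i:=\mathrm{gtp}(u/h_i[H_i];H_i^+)\ \text{ does not fork over } B.$$

*Start.* $p_0=r$ does not fork over $B$ by (F0).

*Successor.* Extend $h_i$ to an isomorphism $h':H_{i+1}\to H'$ with $H'\ge h_i[H_i]$. Let $w\in W\ge H'$ realize $p_i|H'$; this type does not fork over $h_i[H_i]$, and its restriction $p_i$ does not fork over $B$, so it does not fork over $B$ by (F2). Since $w$ and $u$ have the same type over $h_i[H_i]$, (2.1) gives $H_{i+1}^+\ge H_i^+$ and an embedding $k:W\to H_{i+1}^+$ over $h_i[H_i]$ with $k(w)=u$. Put $h_{i+1}=k\circ h'$. It extends $h_i$. Further, $p_{i+1}=k(\mathrm{gtp}(w/H';W))$ does not fork over $k[B]=B$.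

*Limit.* Take unions. Each $h_j[H_j]\le H_j^+\le H_i^+$, so smoothness gives $h_i[H_i]\le H_i^+$. As $p_i\upharpoonright h_j[H_j]=p_j$ does not fork over $B=h_0[H_0]$ for $j<i$, (d) shows that $p_i$ does not fork over $B$.

Let $H^+_\kappa=\bigcup_iH_i^+$ and $h=\bigcup_ih_i$. By smoothness $h[H]\le H_\kappa^+$, and $H_\kappa^+$ has size $\kappa$. Let $H^+\ge H$ be the image of $H_\kappa^+$ under an isomorphism $j$ extending $h^{-1}:h[H]\to H$, and put $g=j\upharpoonright B^+$. As $h$ is the identity on $B$, so are $j$ and $g$. Now let $B\le A\le H$ with $A\in\mathbf K_\lambda$. Then $A\subseteq H_i$ for some $i<\kappa$ by regularity of $\kappa$, and $A\le H_i$ by coherence. The type $\mathrm{gtp}(g(u)/H_i;H^+)=j(p_i)$ does not fork over $B$ and extends $r$, so its restriction to $A$ is $r|A$. $\square$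

**Lemma 4.** *There are $N_0^+\in\mathbf K_\kappa$ with $M_0\le N_0^+$ and an ascending sequence of pairs $(c_j)_{j<\kappa\cdot\kappa}$ in $N_0^+$ (ordinal product).*

*Proof.* Build an increasing continuous chain $\langle G_j:j\le\kappa\cdot\kappa\rangle$ in $\mathbf K_\kappa$ with $M_0\le G_0$. Given $G_j$, Lemma 3 (with $B=M_0$ and $r=p$) gives $G_j'\ge G_j$ in $\mathbf K_\kappa$ and $e_j\in G_j'$ realizing $p|A$ for every $A\in\mathbf K_\lambda$ with $M_0\le A\le G_j$. A second application gives $G_{j+1}\ge G_j'$ in $\mathbf K_\kappa$ and $b_j\in G_{j+1}$ realizing $q|A$ for every $A\in\mathbf K_\lambda$ with $M_0\le A\le G_j'$. Let $j<j'$. Then $b_{j'}$ realizes $q|A$ for some $A\ni e_j$, so $\mathrm{gtp}(e_jb_{j'}/M_0)=\tau_1$. And $e_{j'}$ realizes $p|A$ for some $A\ni b_j$, so $\mathrm{gtp}(e_{j'}b_j/M_0)=\tau_2$. Thus $c_j:=(e_j,b_j)$ is ascending in $N_0^+:=G_{\kappa\cdot\kappa}$. $\square$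

## 7. Too few cuts, no infinite descent: two arguments that stop

A sensible first attempt is to count types. Suppose we had pairs $c_i$ indexed by a linear order $I$ with $c_i\prec c_{i'}$ for $i<i'$, where $|I|>\lambda$ and some $J\subseteq I$ of size $\lambda$ meets every interval $(i,i')$. Let $N\in\mathbf K_\lambda$ contain all $c_s$, $s\in J$. For $i<s<i'$ with $s\in J$ we have $c_i\prec c_s$ and $c_s\prec c_{i'}$, hence not $c_{i'}\prec c_s$ by (5.2). So the $c_i$ would have more than $\lambda$ types over $N$. We shall prove in Corollary 6 that there are only $\lambda$ types of pairs over a model in $\mathbf K_\lambda$, so this would be a contradiction. The attempt stops at the index set. Lemma 4 produces well-ordered sequences only, and a subset of size $\lambda$ of an ordinal determines only $\lambda$ cuts. In first-order logic one would now pass to another index set by compactness; here no compactness is available.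

A second attempt avoids large index sets. Suppose we have increasing chains $\langle N^n\rangle$, $\langle D_n\rangle$ in $\mathbf K_\lambda$ with $M_0\le N^n\le D_n$, and pairs $x_n,x_n'$ in $N^{n+1}$ such that $x_n$ and $x_n'$ *have the same type over $D_n$*. Suppose $c$ is a pair with $x_n\prec c\prec x_n'$ for all $n$. Then the type of $c$ over $\bigcup_nN^n$ is not realized in $\bigcup_nD_n$. For let $d\in D_n$ realize it. Then $x_n\prec d$, and since $x_n,x'_n$ look alike over $D_n\ni d$, also $x_n'\prec d$; but $d\prec x_n'$, against (5.2). So it would suffice to arrange in addition that $\bigcup_nD_n$ realizes every type of pairs over $\bigcup_nN^n$.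

How do we find $x_n$ and $x_n'$? With at most $\lambda$ types of pairs over $D_n$, any sequence of $\kappa$ pairs contains two with the same type. But if all the $x_n,x_n'$ are taken from one ascending sequence, and $x_{n+1},x_{n+1}'$ are to lie strictly between $x_n$ and $x_n'$ as the nested intervals require, then the indices of $x_0',x_1',x_2',\dots$ form an infinite descending sequence of ordinals. This is the exact point where the second attempt stops.

The way past it is to replace, after each step, the used-up stretch of $\kappa$ pairs between $x_n$ and $x_n'$ by a *new, longer* monotone sequence in which every member has the same type over $N^{n+1}$ as $\kappa$ many of the old pairs. Three tools are needed: a criterion for $\bigcup_nD_n$ to realize all types over its base (Section 8); a way to find one tuple that imitates stationarily many members of a $\kappa$-sequence (Section 9); and the construction of the new sequence from it (Section 10).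

## 8. Absorption

The lemma says that a chain which keeps adding free realizations of all basic types swallows every extension of its first model. This is where density and local character enter.

**Lemma 5 (Absorption).** *Let $\delta<\lambda^+$ be limit, $\langle R^\xi:\xi\le\delta\rangle$ increasing continuous in $\mathbf K_\lambda$, and $u^\xi\in R^{\xi+1}$ for $\xi<\delta$. Let $\varepsilon$ be a limit ordinal and $\langle D_k:k<\varepsilon\rangle$ increasing continuous in $\mathbf K_\lambda$ with $\bigcup_kD_k=R^\delta$. Assume that for all $k<\varepsilon$, $r\in\mathrm{gS}^{\mathrm{bs}}(D_k)$ and $\eta<\delta$ there are $\lambda$ many $\xi\in[\eta,\delta)$ with $D_k\le R^\xi$ and $\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})=r|R^\xi$. Then every $V\in\mathbf K_\lambda$ with $R^0\le V$ embeds into $R^\delta$ over $R^0$.*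

For infinite sets this only says that $R^\delta\setminus R^0$ has $\lambda$ elements. For the dense order picture, where density is missing, the conclusion fails: take $\lambda=\aleph_0$, $R^0=\mathbb Q$, let each $R^{\xi+1}$ be $R^\xi$ followed by a copy of $\mathbb Q$ containing $u^\xi$, with $\delta=\omega\cdot\omega$ and $D_k=R^{\omega k}$ for $k<\omega$. The hypothesis holds, but an extension $V$ with an element in the cut of $\sqrt2$ does not embed into $R^\delta$ over $R^0$.

*Proof.* **Step 1. Priorities.** We map the chain $R^\xi$ into a growing extension of $V$, and each $u^\xi$ should hit an element that still has to be covered. Priorities ensure that no element waits forever. Fix an injection $h:\delta\times\lambda\to\lambda$. We build increasing continuous $\langle V^\xi:\xi\le\delta\rangle$ in $\mathbf K_\lambda$ and increasing continuous embeddings $f^\xi:R^\xi\to V^\xi$, with $V^0=V$ and $f^0=\mathrm{id}_{R^0}$. For each $\xi<\delta$, once $V^\xi$ is there, enumerate it as $\{v_{\xi,\alpha}:\alpha<\lambda\}$, and for $y\in V^\xi$ put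
$$\mathrm{pr}_\xi(y)=\min\{h(\eta,\alpha):\eta\le\xi,\ v_{\eta,\alpha}=y\}.$$
Then $\mathrm{pr}_{\xi'}(y)\le\mathrm{pr}_\xi(y)$ for $\xi\le\xi'$. Moreover $\mathrm{pr}_\xi(y)=\mathrm{pr}_{\xi'}(y')$ implies $y=y'$, because $h$ is injective.

**Step 2. The maps.** At stage $\xi<\delta$ call $y\in V^\xi\setminus f^\xi[R^\xi]$ a *candidate* if
$$\mathrm{gtp}(y/f^\xi[R^\xi];V^\xi)=f^\xi\big(\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})\big).$$
If there are candidates, let $y_\xi$ be the one with least $\mathrm{pr}_\xi$. By equality of types choose $V^{\xi+1}\ge V^\xi$ and an embedding $f^{\xi+1}\supseteq f^\xi$ of $R^{\xi+1}$ into $V^{\xi+1}$ with $f^{\xi+1}(u^\xi)=y_\xi$. If there are none, amalgamate arbitrarily. At limits take unions; smoothness keeps $f^\xi[R^\xi]\le V^\xi$.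

**Step 3. The final map is onto.** Let $f=f^\delta$. We claim $f[R^\delta]=V^\delta$; then $f^{-1}\upharpoonright V$ is the required embedding. Suppose not. By density some $z\in V^\delta\setminus f[R^\delta]$ has basic type over $f[R^\delta]=\bigcup_kf[D_k]$. By (a) this type does not fork over some $f[D_k]$. Hence $r:=f^{-1}(\mathrm{gtp}(z/f[D_k];V^\delta))$ is in $\mathrm{gS}^{\mathrm{bs}}(D_k)$. Choose $\eta<\delta$ with $z\in V^\eta$, and let $\Xi$ be the set of the $\lambda$ many $\xi\ge\eta$ that the hypothesis gives for $(k,r,\eta)$. For $\xi\in\Xi$ we have $D_k\le R^\xi$, so $\mathrm{gtp}(z/f[R^\xi];V^\delta)$ does not fork over $f[D_k]$ and therefore equals $f(r|R^\xi)=f(\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1}))$. So $z$ is a candidate at $\xi$. It is never chosen, since $z\notin f[R^\delta]$. Hence $y_\xi$ exists, $y_\xi\neq z$, and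
$$\mathrm{pr}_\xi(y_\xi)<\mathrm{pr}_\xi(z)\le\mathrm{pr}_\eta(z)=:h^*<\lambda.$$
The map $\xi\mapsto\mathrm{pr}_\xi(y_\xi)$ is injective on $\Xi$. Equal values at $\xi<\xi'$ would give $y_\xi=y_{\xi'}$, but $y_\xi=f^{\xi+1}(u^\xi)\in f^{\xi'}[R^{\xi'}]$ is not a candidate at $\xi'$. So $\lambda\le|h^*|<\lambda$, a contradiction. $\square$

**Corollary 6.** *$|\mathrm{gS}^2(N)|\le\lambda$ for every $N\in\mathbf K_\lambda$.*

*Proof.* We build one model of size $\lambda$ that realizes everything. Build $\langle R^\xi:\xi\le\lambda\cdot\omega\rangle$ increasing continuous in $\mathbf K_\lambda$ with $R^0=N$, and let $D_n:=R^{\lambda\cdot n}$. In the block $\xi\in[\lambda n,\lambda(n+1))$ let each $(m,r)$ with $m\le n$ and $r\in\mathrm{gS}^{\mathrm{bs}}(D_m)$ be treated $\lambda$ times, meaning that some $u^\xi\in R^{\xi+1}$ realizes $r|R^\xi$; by basic stability there are at most $\lambda$ such $(m,r)$, so there is room. Given $k,r,\eta$ as in Lemma 5, any block with $n\ge k$ and $\lambda n\ge\eta$ supplies $\lambda$ many suitable $\xi$. So every $V\ge N$ in $\mathbf K_\lambda$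 embeds over $N$ into $R^{\lambda\cdot\omega}$, and every type of pairs over $N$ is realized in this model of size $\lambda$. $\square$

## 9. Reflecting a $\lambda^+$-sequence into a single tuple

Recall two facts about the regular cardinal $\kappa$. By Fodor's lemma, if $S\subseteq\kappa$ is stationary and $f(l)<l$ for $l\in S$, then $f$ is constant on a stationary subset of $S$. And if a stationary set is divided into at most $\lambda$ pieces, one piece is stationary.

**Lemma 7 (Reflection).** *Let $P\in\mathbf K_\kappa$ have the filtration $\langle P^i:i<\kappa\rangle$, and let $c_i$ ($i<\kappa$) be $m$-tuples from $P$, $m<\omega$. There are $P'\in\mathbf K_\kappa$ with $P\le P'$, an $m$-tuple $d$ in $P'$, and a stationary $S\subseteq\kappa$ with $\mathrm{gtp}(d/P^i;P')=\mathrm{gtp}(c_i/P^i;P)$ for all $i\in S$.*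

Note that $c_i$ need not lie in $P^i$. For infinite sets and $m=1$ the lemma can be checked by hand. If $c_i\in P^i$ for stationarily many limit $i$, then $c_i\in P^{j(i)}$ with $j(i)<i$; by Fodor $j(i)$, and then $c_i$ itself, is constant on a stationary set, and $d$ is that constant. Otherwise $c_i\notin P^i$ for all $i$ in a stationary set, and any $d\notin P$ will do. In general, we make $P'$ so rich that for many $l$ the type of $c_l$ over $P^l$ is realized in a small piece of $P'$ below $l$, and then apply Fodor as in the first case.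

*Proof.* Write $U(M)$ for the universe of $M$.

**Step 1. Layout of universes.** We want to read off, from the ordinal name of an element, roughly when it was added. Fix disjoint sets $A_\xi\subseteq\kappa$ ($\xi<\kappa$) of cardinality $\kappa$ with $\min A_\xi\ge\xi$. The lemma is invariant under isomorphism, so we may assume $U(P)\subseteq A_0$. Fix $\pi:\kappa\to\kappa\times\lambda$ taking every value $\kappa$ many times.

**Step 2. The chain.** This is the model $P'$ in the making. We build an increasing continuous $\langle R^\xi:\xi<\kappa\rangle$ in $\mathbf K_\kappa$ with $R^0=P$ and $U(R^{\xi+1})\setminus U(R^\xi)\subseteq A_{\xi+1}$. The last requirement is met by renaming new elements over $R^\xi$, as $A_{\xi+1}$ has size $\kappa$ and is disjoint from $U(R^\xi)\subseteq\bigcup_{\zeta\le\xi}A_\zeta$. Elements added in forming $R^{\xi+1}$ are $\ge\xi+1$. Hence for limit $l<\kappa$ the set $D_l:=l\cap U(R^l)$ satisfies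
$$D_l=l\cap U(R^\zeta)\ \text{ for all }\zeta\ge l,\qquad D_l=\bigcup_{\xi<l}\big(l\cap U(R^\xi)\big). \tag{9.1}$$
If $D_l$ is the universe of some model in $\mathbf K_\lambda$ that is $\le R^l$, call $l$ *good*, denote this model also by $D_l$, and fix an enumeration $\{r_{l,\alpha}:\alpha<\lambda\}$ of $\mathrm{gS}^{\mathrm{bs}}(D_l)$, possibly with repetitions.

At step $\xi$ let $\pi(\xi)=(k,\alpha)$. If $k\le\xi$ is limit and good, then $D_k\le R^k\le R^\xi$, and by Lemma 3 we choose $R^{\xi+1}\ge R^\xi$ in $\mathbf K_\kappa$ and $u^\xi\in R^{\xi+1}$ such that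
$$\mathrm{gtp}(u^\xi/A;R^{\xi+1})=r_{k,\alpha}|A\ \text{ whenever } D_k\le A\le R^\xi,\ A\in\mathbf K_\lambda. \tag{9.2}$$
Otherwise let $R^{\xi+1}=R^\xi$ and let $u^\xi$ be any element of $P$.

Let $P'=\bigcup_{\xi<\kappa}R^\xi\in\mathbf K_\kappa$. Its universe is a subset of $\kappa$, and $D_l=l\cap U(P')$ for limit $l$.

**Step 3. A club of good cutting points.** We look for those $l$ at which cutting every $R^\xi$ ($\xi<l$) down to ordinals below $l$ yields submodels. Write $R^\xi_l$ for the restriction of $R^\xi$ to $l\cap U(R^\xi)$. For each $\xi<\kappa$ fix a filtration $\langle F^\xi_i:i<\kappa\rangle$ of $R^\xi$, with $F_i^0=P^i$. Both $\langle U(F^\xi_l):l<\kappa\rangle$ and $\langle l\cap U(R^\xi):l<\kappa\rangle$ are increasing continuous sequences of sets of size at most $\lambda$ with union $U(R^\xi)$. Each member of either sequence is contained in some later member of the other. The limit $l$ closed under passing to such later indices form a club, and at such $l$ the two sets agree. So $E_\xi:=\{l<\kappa:U(F^\xi_l)=l\cap U(R^\xi)\}$ contains a club. For $k,\eta<\kappa$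 and $\alpha<\lambda$ choose $\gamma(k,\alpha,\eta)<\kappa$ such that at least $\lambda$ many $\xi\in[\eta,\gamma(k,\alpha,\eta))$ have $\pi(\xi)=(k,\alpha)$. Since $\kappa$ is regular and greater than $\lambda$, a diagonal intersection and closing off give a club $C$ of limit ordinals $l\ge\lambda$ such that for all $k,\eta,\xi<l$ and $\alpha<\lambda$: $l\in E_\xi$, $u^\xi<l$, and $\gamma(k,\alpha,\eta)<l$. Thus for $l\in C$:

- for all $\xi<l$: $R^\xi_l=F^\xi_l\in\mathbf K_\lambda$, $R^\xi_l\le R^\xi$ and $u^\xi<l$;
- $R^0_l=P^l$;
- for all $k,\eta<l$ and $\alpha<\lambda$: exactly $\lambda$ many $\xi\in[\eta,l)$ have $\pi(\xi)=(k,\alpha)$.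

**Step 4. The slices form chains.** This prepares the application of absorption. Let $l\in C$. For $\xi\le\zeta<l$ both $R^\xi_l$ and $R^\zeta_l$ are $\le R^\zeta$, so $R_l^\xi\le R_l^\zeta$ by coherence. Continuity of $\langle R^\xi\rangle$ gives continuity of $\langle R_l^\xi:\xi<l\rangle$. The union of this chain has universe $D_l$ by (9.1), and by smoothness it is $\le R^l$. So $l$ is good, this union is the model $D_l\in\mathbf K_\lambda$, and $D_l\le R^l\le P'$. For $k<l$ in $C$, $D_k\le D_l$ by coherence in $P'$. For $k\le\xi<l$ with $k,l\in C$ we have $D_k=k\cap U(R^\xi)\subseteq U(R_l^\xi)$ and $D_k\le R^k\le R^\xi$, so $D_k\le R_l^\xi$ by coherence in $R^\xi$.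

**Step 5. Absorbing $c_l$ below $l$.** Let $C'\subseteq C$ be the club of limit points of $C$, and let $l\in C'$. The chain $\langle D_k:k\in C\cap l\rangle$ is increasing, continuous (as $D_k=k\cap U(P')$), of limit length, with union $D_l$. We apply Lemma 5 with $\delta=l$, the chain $\langle R^\xi_l:\xi<l\rangle$ followed by $D_l$, the elements $u^\xi\in l\cap U(R^{\xi+1})=U(R_l^{\xi+1})$, and $\langle D_k:k\in C\cap l\rangle$. Its hypothesis holds. Given $k\in C\cap l$, $r=r_{k,\alpha}$ and $\eta<l$, there are $\lambda$ many $\xi\in[\max(k,\eta),l)$ with $\pi(\xi)=(k,\alpha)$. For these, $k\le\xi$ is limit and good, and $D_k\le R_l^\xi\le R^\xi$, so (9.2) gives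
$$\mathrm{gtp}(u^\xi/R_l^\xi;R_l^{\xi+1})=\mathrm{gtp}(u^\xi/R_l^\xi;R^{\xi+1})=r|R_l^\xi.$$
Choose $V\in\mathbf K_\lambda$ with $P^l\cup c_l\subseteq V\le P$. Then $P^l\le V$ by coherence, and Lemma 5 gives an embedding $g_l:V\to D_l$ over $R_l^0=P^l$. Put $d_l=g_l(c_l)$. Since $D_l\le P'$,
$$\mathrm{gtp}(d_l/P^l;P')=\mathrm{gtp}(c_l/P^l;P).$$

**Step 6. Pressing down.** We make $d_l$ independent of $l$. As $d_l$ is finite and $D_l=\bigcup_{k\in C\cap l}D_k$, we have $d_l\in D_{k(l)}$ for some $k(l)\in C\cap l$. By Fodor's lemma $k(l)$ has a constant value $k$ on a stationary subset of $C'$. Since $D_k$ has only $\lambda<\kappa$ finite tuples, $d_l$ has a constant value $d$ on a stationary $S\subseteq C'$. $\square$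

## 10. Longer monotone sequences of a prescribed type

**Lemma 8.** *Let $M_0\le N\in\mathbf K_\lambda$, $t\in\mathrm{gS}^2(N)$, $N\le N^*\in\mathbf K_\kappa$, and let $(c_i)_{i<\kappa}$ be a monotone sequence of pairs in $N^*$, all realizing $t$. For every $\gamma<\lambda^{++}$ there are $P\in\mathbf K_\kappa$ with $N\le P$ and a monotone sequence $(d_\alpha)_{\alpha<\gamma}$ of pairs in $P$, of the opposite orientation, all realizing $t$.*

The picture: if the $c_i$ climb, a tuple reflecting stationarily many $c_i$ must sit above all of them. The next reflecting tuple imitates some $c_i$ over a model that contains the first one, so it sits below the first but again above all $c_k$. The new sequence comes down toward the old one, and it can be continued for any length below $\lambda^{++}$.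

*Proof.* Say $(c_i)$ is ascending; the other case is the same with $\prec$ reversed. Build an increasing continuous chain $\langle P_\alpha:\alpha\le\gamma\rangle$ in $\mathbf K_\kappa$ with $P_0=N^*$, and let $P=P_\gamma$. Given $P_\alpha$, fix a filtration $\langle P_\alpha^i:i<\kappa\rangle$ of it with $P_\alpha^0=N$. Lemma 7, applied to it and to $(c_i)$, gives $P_{\alpha+1}\ge P_\alpha$, $d_\alpha\in P_{\alpha+1}$ and a stationary $S_\alpha$ with
$$\mathrm{gtp}(d_\alpha/P_\alpha^i;P_{\alpha+1})=\mathrm{gtp}(c_i/P_\alpha^i;P_\alpha)\quad\text{for } i\in S_\alpha.$$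
Since $N\le P^i_\alpha$, $d_\alpha$ realizes $t$; in particular it is a pair.

**Step 1.** *$c_k\prec d_\alpha$ for all $k<\kappa$.* Take $i\in S_\alpha$ with $i>k$ and $c_k\in P_\alpha^i$. By (2.2), $\mathrm{gtp}(c_kd_\alpha/M_0)=\mathrm{gtp}(c_kc_i/M_0)$, and $c_k\prec c_i$.

**Step 2.** *$d_\alpha\prec d_\beta$ for $\beta<\alpha$.* We have $d_\beta\in P_{\beta+1}\le P_\alpha$. Take $i\in S_\alpha$ with $d_\beta\in P_\alpha^i$. Then $\mathrm{gtp}(d_\alpha d_\beta/M_0)=\mathrm{gtp}(c_id_\beta/M_0)$, and $c_i\prec d_\beta$ by Step 1. $\square$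

## 11. A tower of models over a growing base

We now carry out the plan of Section 7. One difficulty is left. Absorption makes the end of a chain rich over the *first* model of the chain, but our base $N^n$ grows with $n$. So at each step the whole chain over $N^n$ has to be enlarged to a chain over $N^{n+1}$, in such a way that the old $u^\xi$ remain free realizations of the same basic types. Since $N^{n+1}$ is to contain $x_n,x_n'$, which are chosen only after $D_n$ is known, we first make the $u^\xi$ free from the *entire* model $N_n^+$ in which the pairs live; then any later choice inside it is harmless.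

Let $\theta_n=\lambda\cdot n$ and $\delta=\lambda\cdot\omega$. By induction on $n<\omega$ we construct the following.

1. An increasing continuous $\langle R_n^\xi:\xi\le\theta_n\rangle$ in $\mathbf K_\lambda$; put $N^n:=R_n^0\ge M_0$ and $D_n:=R_n^{\theta_n}$. If $n'<n$ and $\xi\le\theta_{n'}$, then $R_{n'}^\xi\le R_n^\xi$.
2. For $\xi<\theta_n$: $m(\xi)<n$, $r^\xi\in\mathrm{gS}^{\mathrm{bs}}(D_{m(\xi)})$ and $u^\xi\in R_n^{\xi+1}$, none of them depending on $n$, with $D_{m(\xi)}\le R_n^\xi$ and $\mathrm{gtp}(u^\xi/R_n^\xi;R_n^{\xi+1})=r^\xi|R_n^\xi$.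
3. $N_n^+\in\mathbf K_\kappa$ with $N^n\le N_n^+$, and a monotone sequence of pairs $(c_j^n)_{j<\kappa\cdot\kappa}$ in $N_n^+$; for $n\ge1$ all $c_j^n$ realize one type $t_n\in\mathrm{gS}^2(N^n)$.

For $n=0$ put $N^0=R_0^0=D_0=M_0$ and take $N_0^+$ and $(c_j^0)$ from Lemma 4. The step from $n$ to $n+1$ has five parts.

**Step A. Freeing the chain from $N_n^+$.** *There is an increasing continuous $\langle H^\xi:\xi\le\theta_n\rangle$ in $\mathbf K_\kappa$ with $R_n^\xi\le H^\xi$ and $H^0\cong N_n^+$ over $N^n$, such that for $\xi<\theta_n$ and $A\in\mathbf K_\lambda$ with $R_n^\xi\le A\le H^\xi$*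
$$\mathrm{gtp}(u^\xi/A;H^{\xi+1})=r^\xi|A. \tag{11.1}$$

First build an increasing continuous $\langle\hat H^\xi:\xi\le\theta_n\rangle$ in $\mathbf K_\kappa$ and increasing continuous embeddings $g^\xi:R_n^\xi\to\hat H^\xi$, with $\hat H^0=N_n^+$ and $g^0=\mathrm{id}_{N^n}$. At a successor put $B=g^\xi[R_n^\xi]$ and extend $g^\xi$ to an isomorphism $\hat g:R_n^{\xi+1}\to B^+$ with $B\le B^+$. With $u=\hat g(u^\xi)$, the type $\mathrm{gtp}(u/B;B^+)=g^\xi(r^\xi|R_n^\xi)$ is basic, so Lemma 3 applies to $B\le B^+$, $u$ and $H=\hat H^\xi$. It gives $\hat H^{\xi+1}\ge\hat H^\xi$ in $\mathbf K_\kappa$ and an embedding $g:B^+\to\hat H^{\xi+1}$ over $B$ such that $g(u)$ realizes $g^\xi(r^\xi|R_n^\xi)|A$ for all $A\in\mathbf K_\lambda$ with $B\le A\le\hat H^\xi$. Put $g^{\xi+1}=g\circ\hat g\supseteq g^\xi$. At limits take unions and use smoothness.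

Now let $j$ be an isomorphism from $\hat H^{\theta_n}$ onto some $H^{\theta_n}\ge R_n^{\theta_n}$ extending $(g^{\theta_n})^{-1}$, and put $H^\xi=j[\hat H^\xi]$. Since $j\circ g^\xi$ is the identity on $R_n^\xi$, we get $R_n^\xi\le H^\xi$ and $j(g^{\xi+1}(u^\xi))=u^\xi$. Since $g^0=\mathrm{id}_{N^n}$, $j\upharpoonright N_n^+$ is an isomorphism onto $H^0$ over $N^n$. Applying $j$ to the property of $g(u)$, for $R_n^\xi\le A\le H^\xi$ we get $\mathrm{gtp}(u^\xi/A;H^{\xi+1})=(r^\xi|R_n^\xi)|A=r^\xi|A$ by (F1). This is (11.1).

Replace $N_n^+$ and the pairs $c_j^n$ by their images in $H^0$ under $j$. This preserves clause 3, since $j$ is the identity on $N^n\supseteq M_0$. Put $H=H^{\theta_n}$, so $D_n\le H$ and $N_n^+=H^0\le H$.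

**Step B. Two pairs that look alike over $D_n$.** Consider the $\kappa$ many pairs $c^n_{\kappa\alpha}$, $\alpha<\kappa$. By Corollary 6 there are only $\lambda$ types of pairs over $D_n$, so there are $\alpha<\beta<\kappa$ such that $x_n:=c^n_{\kappa\alpha}$ and $x_n':=c^n_{\kappa\beta}$ satisfy
$$\mathrm{gtp}(x_n/D_n;H)=\mathrm{gtp}(x_n'/D_n;H). \tag{11.2}$$

**Step C. The new base and the new type.** Choose $N^{n+1}\in\mathbf K_\lambda$ with $N^n\cup x_n\cup x_n'\subseteq N^{n+1}\le H^0$; then $N^n\le N^{n+1}$ by coherence. By Corollary 6 some $t_{n+1}\in\mathrm{gS}^2(N^{n+1})$ is realized by $c^n_{\kappa\alpha+i}$ for $\kappa$ many $i\in(0,\kappa)$. For $n\ge1$ we have $t_{n+1}\upharpoonright N^n=t_n$, since all $c_j^n$ realize $t_n$. The index $\kappa\alpha+i$ lies strictly between $\kappa\alpha$ and $\kappa\beta$, because $\kappa\alpha+i<\kappa(\alpha+1)\le\kappa\beta$. As $x_n,x_n'\in N^{n+1}$, the type of $(c,x_n,x_n')$ over $M_0$ is the same for all realizations $c$ of $t_{n+1}$. Hence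
$$\text{every realization } c \text{ of } t_{n+1}\text{ satisfies } x_n\prec c\prec x_n' \tag{11.3}$$
if $(c_j^n)_j$ is ascending, and $x_n'\prec c\prec x_n$ if it is descending.

**Step D. A fresh long sequence.** The $\kappa$ many pairs found in Step C form, in their order, a monotone $\kappa$-sequence of realizations of $t_{n+1}$ in $H^0$. Lemma 8 with $N=N^{n+1}$, $N^*=H^0$, $t=t_{n+1}$ and $\gamma=\kappa\cdot\kappa<\lambda^{++}$ gives $N_{n+1}^+\ge N^{n+1}$ in $\mathbf K_\kappa$ and $(c_j^{n+1})_{j<\kappa\cdot\kappa}$ as in clause 3. The orientation is reversed, which does no harm.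

**Step E. The new chain.** For $\xi\le\theta_n$ choose $R_{n+1}^\xi\le H^\xi$ in $\mathbf K_\lambda$ with $R_{n+1}^0=N^{n+1}$, $R_{n+1}^{\xi+1}\supseteq R_{n+1}^\xi\cup R_n^{\xi+1}$, and unions at limits (smoothness keeps them $\le H^\xi$). Then $R_n^\xi\subseteq R_{n+1}^\xi$ for all $\xi\le\theta_n$, and coherence in $H^\xi$ gives $R_n^\xi\le R_{n+1}^\xi$. Coherence in $H^\zeta$ gives $R_{n+1}^\xi\le R_{n+1}^\zeta$ for $\xi\le\zeta\le\theta_n$. For $\xi<\theta_n$ we have $D_{m(\xi)}\le R_n^\xi\le R_{n+1}^\xi$ and $u^\xi\in R_n^{\xi+1}\subseteq R_{n+1}^{\xi+1}$, and (11.1) with $A=R_{n+1}^\xi$ gives $\mathrm{gtp}(u^\xi/R_{n+1}^\xi;R_{n+1}^{\xi+1})=r^\xi|R_{n+1}^\xi$.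

It remains to add one more block. For $m\le n$ we have $D_m=R_m^{\theta_m}\le R_{n+1}^{\theta_m}\le R_{n+1}^{\theta_n}$. For $\xi\in[\theta_n,\theta_{n+1})$ let $(m(\xi),r^\xi)$ run over all $(m,r)$ with $m\le n$ and $r\in\mathrm{gS}^{\mathrm{bs}}(D_m)$, at most $\lambda$ many, each occurring $\lambda$ many times. Let $R_{n+1}^{\xi+1}\ge R_{n+1}^\xi$ in $\mathbf K_\lambda$ contain an element $u^\xi$ realizing $r^\xi|R_{n+1}^\xi$. Take unions at limits. Clauses 1–3 hold for $n+1$.

## 12. A type over $N^\omega$ that must be realized and cannot be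

**Step 1. The limit chain satisfies the hypotheses of absorption.** First, $D_n=R_n^{\theta_n}\le R_{n+1}^{\theta_n}\le D_{n+1}$. For $\xi<\delta$ let $R^\xi=\bigcup\{R_n^\xi:\xi\le\theta_n\}$; let $R^\delta=\bigcup_{\xi<\delta}R^\xi=\bigcup_nD_n$ and $N^\omega:=R^0=\bigcup_nN^n$. For $\xi\le\zeta<\delta$ and all $n$ with $\zeta\le\theta_n$ we have $R_n^\xi\le R_n^\zeta\le R^\zeta$, so $R^\xi\le R^\zeta$ by smoothness. Interchanging unions gives continuity. Thus $\langle R^\xi:\xi\le\delta\rangle$ is increasing continuous in $\mathbf K_\lambda$.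

Fix $\xi<\delta$. The $\omega$-chain of all $R_n^\xi$ with $\xi<\theta_n$ has union $R^\xi$, its first member contains $D_{m(\xi)}$ as a $\le$-submodel, and $\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})$ restricts to $r^\xi|R_n^\xi$ on each member. By (F3), $\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})=r^\xi|R^\xi$.

Given $k<\omega$, $r\in\mathrm{gS}^{\mathrm{bs}}(D_k)$ and $\eta<\delta$, pick $n\ge k$ with $\theta_n\ge\eta$. The block $[\theta_n,\theta_{n+1})$ contains $\lambda$ many $\xi$ with $(m(\xi),r^\xi)=(k,r)$, and $D_k\le R_{n+1}^\xi\le R^\xi$ for these. By Lemma 5, with $\varepsilon=\omega$,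
$$\text{every } V\in\mathbf K_\lambda \text{ with } N^\omega\le V \text{ embeds into } R^\delta=\bigcup_nD_n \text{ over } N^\omega. \tag{12.1}$$

**Step 2. One pair realizing all the $t_n$.** We need an actual extension of $N^\omega$ to which (12.1) can be applied. For $n\ge1$ choose inductively $V_n\ge N^n$ in $\mathbf K_\lambda$, $c^{(n)}\in V_n$ realizing $t_n$, and embeddings $h_n:V_n\to V_{n+1}$ over $N^n$ with $h_n(c^{(n)})=c^{(n+1)}$. This is possible: given $V_n$ and $c^{(n)}$, take $W\ge N^{n+1}$ in $\mathbf K_\lambda$ and $c^{(n+1)}\in W$ realizing $t_{n+1}$. Since $c^{(n+1)}$ realizes $t_{n+1}\upharpoonright N^n=t_n$, (2.1) gives $V_{n+1}\ge W$ and $h_n$ as required. Let $V\in\mathbf K_\lambda$ be the direct limit, with canonical embeddings $h_{n,\infty}:V_n\to V$. For $x\in N^n$ we have $h_{n,\infty}(x)=h_{n+1,\infty}(h_n(x))=h_{n+1,\infty}(x)$. So the union of the maps $h_{n,\infty}\upharpoonright N^n$ is well defined, and by smoothness it is an embedding of $N^\omega$ into $V$. Rename so that it is the identity. Then $N^\omega\le V$, and the pair $c:=h_{n,\infty}(c^{(n)})$,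 which does not depend on $n$, realizes every $t_n$, $n\ge1$.

**Step 3. Contradiction.** By (12.1) there is a pair $d$ in $\bigcup_nD_n$ with the same type over $N^\omega$ as $c$. Choose $n$ with $d\in D_n$; then $d$ realizes $t_{n+1}$. Let $H$ be the model from the step from $n$ to $n+1$, and let $Q=R_{n+1}^{\theta_n}$. Then $Q\le H$ and $Q\le R^\delta$, while $D_n\le Q$ and $N^{n+1}\le Q$. So $x_n,x_n',d\in Q$, and all the types below may be computed in $Q$.

Say $(c_j^n)_j$ is ascending. By (11.3), $x_n\prec d\prec x_n'$. Since $M_0\le D_n$ and $d\in D_n$, (11.2) and (2.2) give $\mathrm{gtp}(x_nd/M_0)=\mathrm{gtp}(x_n'd/M_0)$. Hence $x_n\prec d$ yields $x_n'\prec d$, which together with $d\prec x_n'$ contradicts (5.2). The descending case is the same with $\prec$ reversed. So the assumption that (3)(e) fails is untenable, and the Theorem is proved. $\blacksquare$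

The first guess was therefore wrong: no triple satisfies everything except symmetry. The dense orders of Section 3 show that density cannot be dropped from the hypotheses of the Theorem.

## 13. Independent amalgams of two prescribed models

Axiom (e) lets us choose the model $M_1$ containing $a_1$. Using the Theorem, both models can be prescribed.

**Corollary 9.** *Let the triple be as in the Theorem, $M_0\le M_1,M_2$ in $\mathbf K_\lambda$, and $a_\ell\in M_\ell$ with $\mathrm{gtp}(a_\ell/M_0;M_\ell)$ basic ($\ell=1,2$). There are $N\in\mathbf K_\lambda$ and embeddings $f_\ell:M_\ell\to N$ over $M_0$ with $f_1(a_1)\smile^N_{M_0}f_2[M_2]$ and $f_2(a_2)\smile^N_{M_0}f_1[M_1]$.*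

*Proof.* **Step 1. Independence with some model around $a_2$.** Let $a_2'\in W\ge M_1$ realize $\mathrm{gtp}(a_2/M_0;M_2)|M_1$. Then $a_2'\smile^W_{M_0}M_1\ni a_1$, and (e), with $a_2'$ in the role of the left-hand element, gives $W'\ge W$ and $M_0\le M'\le W'$ with $a_2'\in M'$ and $a_1\smile^{W'}_{M_0}M'$.

**Step 2. Bringing in $M_2$.** Since $\mathrm{gtp}(a_2'/M_0;M')=\mathrm{gtp}(a_2/M_0;M_2)$, there are $Q\ge M'$ in $\mathbf K_\lambda$ and an embedding $g:M_2\to Q$ over $M_0$ with $g(a_2)=a_2'$. The nonforking extension of $\mathrm{gtp}(a_1/M';W')$ to $Q$ does not fork over $M_0$ by (F2). Realize it in an extension of $Q$. The realization has the same type over $M'$ as $a_1$, so by (2.1) there are $N\ge Q$ and an embedding $k:W'\to N$ over $M'$ with $k(a_1)\smile^N_{M_0}Q$.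

**Step 3. Both independences.** Put $f_1=k\upharpoonright M_1$ and $f_2=g$. Since $M_0\le g[M_2]\le Q$, monotonicity gives $f_1(a_1)\smile^N_{M_0}f_2[M_2]$. Also $f_2(a_2)=a_2'=k(a_2')$ because $k$ is over $M'\ni a_2'$. From $a_2'\smile^W_{M_0}M_1$ we get $a_2'\smile^{W'}_{M_0}M_1$ by monotonicity, then $k(a_2')\smile^{k[W']}_{M_0}k[M_1]$ by invariance, and finally $f_2(a_2)\smile^N_{M_0}f_1[M_1]$ by monotonicity. $\square$
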